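# Dean knots: fibered if and only if the Alexander polynomial is monic

## 1. Three closed 3-braids

Take three strands and consider the braids
$$\beta_s=(\sigma_2\sigma_1)^4\sigma_1^{2s},\qquad s=-1,-2,-3 .$$
The permutation of $\beta_s$ is the fourth power of a 3-cycle, because $\sigma_1^{2s}$ is a pure braid. So the closure is a knot. We compute its Alexander polynomial $\Delta$ by hand. Write $\doteq$ for equality up to a factor $\pm t^j$. The classical Burau theorem says that for an $n$-braid $\beta$ with reduced Burau matrix $B(\beta)$,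
$$\det(I-B(\beta))\doteq(1+t+\dots+t^{n-1})\,\Delta(t).$$
For $n=3$ we may take
$$B(\sigma_1)=\begin{pmatrix}-t&1\\0&1\end{pmatrix},\qquad B(\sigma_2)=\begin{pmatrix}1&0\\t&-t\end{pmatrix}.$$
Then
$$B(\sigma_2\sigma_1)=\begin{pmatrix}-t&1\\-t^2&0\end{pmatrix},\qquad B(\sigma_2\sigma_1)^2=\begin{pmatrix}0&-t\\t^3&-t^2\end{pmatrix},\qquad B(\sigma_2\sigma_1)^3=t^3I .$$
With $n=1+2s$ (odd and negative) we get $B(\beta_s)=t^3B(\sigma_2)B(\sigma_1)^n$, where
$$B(\sigma_1)^n=\begin{pmatrix}(-t)^n&c_n\\0&1\end{pmatrix},\qquad c_n=\frac{1-(-t)^n}{1+t}.$$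
The trace of $B(\sigma_2)B(\sigma_1)^n$ is $T_n=(-t)^n+t\,c_n-t$ and its determinant is $(-t)^{n+1}=t^{n+1}$. Hence $\det(I-B(\beta_s))=1-t^3T_n+t^{n+7}$.

* $s=-1$: $c_{-1}=t^{-1}$, $T_{-1}=-t^{-1}+1-t$. The determinant is $1+t^2-t^3+t^4+t^6=(1+t+t^2)(t^4-t^3+t^2-t+1)$.
* $s=-2$: $c_{-3}=t^{-3}(1-t+t^2)$, $T_{-3}=-t^{-3}+t^{-2}-t^{-1}+1-t$. The determinant is $2-t+t^2-t^3+2t^4=(1+t+t^2)(2t^2-3t+2)$.
* $s=-3$: $c_{-5}=t^{-5}(1-t+t^2-t^3+t^4)$. The determinant is $t^{-2}(1-t+2t^2-t^3+2t^4-t^5+t^6)=t^{-2}(1+t+t^2)(t^4-2t^3+3t^2-2t+1)$.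

So the leading coefficients of $\Delta$ are $1,2,1$.

Recall that a knot is *fibered* if its exterior is a fiber bundle over the circle, the bundle map inducing the abelianization $\varphi:\pi_1\to\mathbb Z$. Then $\Delta$ is the characteristic polynomial of the monodromy on $H_1$ of the fiber. So $\Delta$ is monic (leading coefficient $\pm1$), and $\deg\Delta$ is twice the genus. Which of our three knots are fibered?

For $s=-2$ the answer is no, since $2\neq\pm1$. For $s=-1$ the answer is yes. The full twist $(\sigma_2\sigma_1)^3=(\sigma_1\sigma_2)^3$ is central, so $\beta_{-1}=(\sigma_2\sigma_1)^3\sigma_2\sigma_1^{-1}$ is conjugate to $\sigma_1^{-1}(\sigma_1\sigma_2)^3\sigma_2=\sigma_2\sigma_1\sigma_2\sigma_1\sigma_2\sigma_2$. This is a positive word in which both generators occur, and by a theorem of Stallings (*Constructions of fibred knots and links*, 1978) the closure of a positive braid in which all generators occur is fibered.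

For $s=-3$ the polynomial is monic and no obstruction is visible. But monic does not mean fibered for knots in general. A nontrivial knot with $\Delta=1$, such as an untwisted Whitehead double of a nontrivial knot, cannot be fibered, since the degree would force genus $0$. For which knots of this kind does a monic $\Delta$ guarantee a fibration?

## 2. Dean knots and the statements

**Definition.** For integers $p>r>1$ and nonzero integers $q,s$ with $\gcd(q,p)=1$, the *Dean knot* $K(p,q|r,rs)$ is the closure of the $p$-braid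
$$(\sigma_{p-1}\sigma_{p-2}\cdots\sigma_1)^q(\sigma_1\sigma_2\cdots\sigma_{r-1})^{rs}.$$

In words: take the $(p,q)$ torus knot as a closed $p$-braid and insert $s$ full twists in $r$ parallel strands. Full twists are pure braids, so the closure is a knot. The knots of Section 1 are $K(3,4|2,2s)$. Let $\max\mathrm{cf}\,\Delta$ denote the leading coefficient of $\Delta$.

Hirasawa and Murasugi conjectured that $K(p,q|r,rs)$ is fibered if and only if $\max\mathrm{cf}\,\Delta=\pm1$. The problem is taken from A. Stoimenow, "Properties of closed 3-braids", arXiv:math/0606435 (2006). The cases known from Hirasawa and Murasugi are $q=kp+1$ and $q=kp-1$ ($k$ an integer) with $r,s$ arbitrary, and $r=p-1$ with $q,s$ arbitrary; in particular $p=3$. We prove the conjecture in general and compute the leading coefficient.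

For $q>0>s$ put $N=r|s|$ and let

* $k_2\in(0,p)$ be defined by $qk_2\equiv r\pmod p$, and $l_2=(qk_2-r)/p$; since $0<r<p$ and $0<k_2<p$, we have $0\le l_2<q$;
* $f(k)=\#\{0\le i<k:\ qi\bmod p<r\}$, $\ h(l)=\#\{0\le i<p:\ qi\bmod p<r,\ \lfloor qi/p\rfloor<l\}$, $\ m=f(k_2)$;
* $M'$ be the maximum of $qk-Nf(k+1)$ over $0\le k<k_2$, attained for exactly $n'$ values of $k$;
* $M''$ be the maximum of $pl-Nh(l+1)$ over $l_2\le l<q$, attained for exactly $n''$ values of $l$.

**Theorem 1.** For all admissible $p,q,r,s$: $K(p,q|r,rs)$ is fibered if and only if $\max\mathrm{cf}\,\Delta=\pm1$.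

**Theorem 2.** If $qs>0$, the knot is fibered. If $q>0>s$, then $|\max\mathrm{cf}\,\Delta|=n'n''$, the knot is fibered if and only if $n'=n''=1$, and
$$\deg\Delta=2(M'+M'')+N(2m+r+1)-2qk_2-pq+p+q+1,$$
which equals twice the genus when the knot is fibered.

**Corollary 3.** $K(p,q|r,rs)$ is fibered if (i) $r|s|\ge p|q|$, or (ii) $\gcd(pq,rs)=1$ and $|q|\ge r$.

**The numbers for $K(3,4|2,2s)$, $s<0$.** Here $N=2|s|$, $k_2=l_2=2$. The residues $4i\bmod 3$ for $i=0,1,2$ are $0,1,2$, so $i=0,1$ count. Hence $f(1)=1$, $f(2)=f(3)=2$, $m=2$. The values $\lfloor 4i/3\rfloor$ for $i=0,1$ are $0,1$, so $h(1)=1$, $h(2)=h(3)=h(4)=2$. So $M'=\max(-N,\,4-2N)$ and $M''=\max(6-2N,\,9-2N)=9-2N$. There is a tie exactly when $N=4$, that is $s=-2$; then $n'n''=2$, as in Section 1.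

**Reduction to $q>0>s$.** We take $\sigma_i$ to be a positive crossing; the other convention replaces all knots by mirror images, which affects neither fiberedness nor $|\max\mathrm{cf}\,\Delta|$. The mirror image of the closure of a braid is obtained by $\sigma_i\mapsto\sigma_i^{-1}$. Reading a braid word backwards only reverses the orientation of the closure. Indeed, with vertical strands drawn in the $(x,y)$-plane, the rotation $(x,y,z)\mapsto(x,-y,-z)$ reverses the order of the letters and keeps each index, and it keeps each crossing sign, since over and under are exchanged and slopes change sign. Mirroring and then reading backwards turns our word into $(\sigma_1\cdots\sigma_{r-1})^{-rs}(\sigma_{p-1}\cdots\sigma_1)^{-q}$. So $K(p,-q|r,-rs)$ is the mirror image of $K(p,q|r,rs)$ up to orientation, and we may assume $q>0$. If also $s>0$, the braid is positive and all generators occur. Then the knot is fibered by Stallings' 1978 theorem, $\Delta$ is monic, and the theorems hold. **From now on $q>0>s$.**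

## 3. A presentation of the knot group

We want a presentation with two relators whose Fox derivatives are sums of group elements *without signs*. It comes from the torus that carries the torus knot.

**Step 1: the torus knot on a flat torus.** This step fixes coordinates. Write $S^3=V\cup_TW$ with solid tori $V,W$ and $T=\mathbb R^2/\Gamma$, with coordinates $(\tau,\eta)$ and $\Gamma=\mathbb Z\mu+\mathbb Z\lambda$, where
$$\mu=(p,0)\ \text{bounds in }V,\qquad \lambda=(-q,1)\ \text{bounds in }W.$$
Let $K_0$ be the image of the vertical lines $\{\tau\in\mathbb Z\}$, oriented upwards. Since $\gcd(p,q)=1$, all these lines are identified modulo $\Gamma$, so $K_0$ is one closed curve, and $[K_0]=(0,p)=p\lambda+q\mu$. Orient the cores of $V$ and $W$ by $\lambda$ and $\mu$.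

The meridian circle $\eta=0$ of $V$ meets $K_0$ in $p$ points. Going up from $\eta=0$ to $\eta=1$ and identifying $(\tau,1)\sim(\tau+q,0)$ rotates them by $q/p$ of a turn. The braid $\sigma_{p-1}\cdots\sigma_1$ rotates $p$ points on a flattened circle by $1/p$ of a turn: one strand returns across all the others, which shift by one place. So $K_0$ is the closure of $(\sigma_{p-1}\cdots\sigma_1)^q$ for the appropriate orientation of $S^3$. The push-off of $K_0$ along $T$ has linking number $pq\cdot\mathrm{lk}(\mathrm{core}\,V,\mathrm{core}\,W)$ with $K_0$. This is positive, as all crossings are positive, so $\mathrm{lk}(\mathrm{core}\,V,\mathrm{core}\,W)=1$.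

**Step 2: the twisting circle.** This step produces $K$ from $K_0$ by surgery. Strands $1,\dots,r$ are consecutive on the meridian circle; we may take them to be those crossed by
$$\alpha=\{\eta=0,\ \tfrac12\le\tau\le r+\tfrac12\},\qquad e_1=(\tfrac12,0),\quad e_2=(r+\tfrac12,0).$$
In a collar $T\times[-1,1]$ let $D=\alpha\times[-\epsilon_0,\epsilon_0]$, $C=\partial D$, $D_V=D\cap V$, $D_W=D\cap W$. Orient $C$ so that $\mathrm{lk}(K_0,C)=r$; thus an upward crossing of $D$ contributes $+1$ to the linking number with $C$. Our knot $K$ arises from $K_0$ by $s$ positive full twists along $D$, which change linking numbers by $+s\,\mathrm{lk}(J_1,C)\,\mathrm{lk}(J_2,C)$. Surgery on the unknot $C$ with coefficient $1/n$ changes linking numbers of curves $J_1,J_2$ by $-n\,\mathrm{lk}(J_1,C)\,\mathrm{lk}(J_2,C)$. So $K$ arises by surgery with coefficient $-1/s$: the slope $\mu_C\lambda_C^{-s}$ is killed, where $\mu_C,\lambda_C$ are the meridian and the $0$-framed longitude of $C$.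

**Step 3: walls.** This step finds free generators on both sides. Put $V'=V\setminus(C\cup K_0)$ and $W'=W\setminus(C\cup K_0)$. After thickening they meet in $T\setminus(K_0\cup\{e_1,e_2\})$. Here $T\setminus K_0$ is an annulus, and $e_1\ne e_2$ in it because $0<r<p$. Let $E_V$ be a meridian disc of $V$ with boundary $\eta=\frac12$. Let $E_W$ be a meridian disc of $W$ with boundary the line through $(\frac12-\epsilon,0)$ in direction $\lambda$. The lifts of this line meet $\eta=0$ only in $\tau\in\frac12-\epsilon+p\mathbb Z$, so by $r<p$ they miss $\alpha$. Take both discs to be products in the collar; then they miss $D$.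

Cutting $V$ along $E_V$ gives a ball. Removing from it the half-disc $D_V$, which is attached to the boundary along $\alpha$, leaves a contractible set, and omitting the points of $K_0$ on the boundary does not matter up to homotopy. The same holds for $W$. So $\pi_1(V')$ is free on $a,x$ and $\pi_1(W')$ is free on $b,\bar x$, where upward crossings of $E_V,D_V,E_W,D_W$ are read as $a,x,b,\bar x$. Crossing $\partial E_W$ upward is crossing it in the direction of $\mu$, because $(0,1)=\lambda+(q,0)$. The base point is $*=(\frac12+\epsilon',-\epsilon'')$ with $0<\epsilon''\ll\epsilon'\ll\epsilon\ll1$.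

**Step 4: the words of the core loop.** Follow the vertical path $\tau=\frac12+\epsilon'$ upwards from $*$. The translate of $\alpha$ by $m'\lambda+n\mu$ lies at height $m'$ over $[\frac12-qm'+pn,\ \frac12-qm'+pn+r]$. So at height $k$ the path crosses a translate of $\alpha$ iff $qk-pn\in[0,r)$ for some $n$, that is, iff $qk\bmod p<r$, with $n=\lfloor qk/p\rfloor$. It crosses $E_V$ at heights $k+\frac12$. It crosses translates of $\partial E_W$ at heights $(pl-\epsilon-\epsilon')/q$, $l=1,2,\dots$ (the one for $l=0$ lies below $*$). If $qk=pn+\rho$ with $0\le\rho<r<p$, then $(pl-\epsilon-\epsilon')/q<k$ holds iff $l\le n$; so exactly $n$ letters $b$ precede the crossing of $\alpha$ at height $k$. Hence the core loop of the annulus, from height $-\epsilon''$ to $p-\epsilon''$, reads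
$$w_1=\prod_{k=0}^{p-1}x^{[qk\bmod p<r]}\,a\ \text{ in }V',\qquad w_2=\prod_{l=0}^{q-1}\bar x^{\,n_l}\,b\ \text{ in }W',\quad n_l=h(l+1)-h(l).$$
Here $[\cdots]$ is $1$ if the condition holds and $0$ otherwise.

**Step 5: the second puncture.** We locate $e_2$ along the same path. It is $\Gamma$-equivalent to $e_2+k_2\lambda+l_2\mu=(\frac12,k_2)$. Let $\gamma$ be the vertical path from $*$ to $*_2=(\frac12+\epsilon',k_2-\epsilon'')$. In $V'$ it reads $g_1=\prod_{k<k_2}x^{[qk\bmod p<r]}a$. In $W'$ it reads a prefix $g_2$ of $w_2$ with exactly $l_2$ letters $b$, because $qk_2=pl_2+r$ with $0<r<p$, and with the $m=f(k_2)$ letters $\bar x$ at heights $<k_2$. If $k\ge k_2$ and $\lfloor qk/p\rfloor=l_2$, then $qk\bmod p\ge r$; so no letter $\bar x$ stands between this prefix and the next $b$. Thus $g_2$ is the prefix of $w_2$ before its $(l_2+1)$-st $b$.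

**Step 6: van Kampen.** A small loop around $e_1$ from $*$ crosses $\alpha$ once and meets neither $\partial E_V$ nor $\partial E_W$. The same holds for a small loop around $e_2$ from $*_2$: near $(\frac12,k_2)$ there is no line of $\partial E_W$, as $qk_2\not\equiv0\bmod p$. Each reads $x$ in $V'$ and $\bar x$ in $W'$ (or both inverses). The core loop, the first small loop, and the second one conjugated by $\gamma$ generate the group of the twice punctured annulus. So $x=\bar x$ and
$$\pi_1(S^3\setminus(K_0\cup C))=\langle a,b,x\mid w_1(a,x)=w_2(b,x),\ g_1xg_1^{-1}=g_2xg_2^{-1}\rangle .$$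
Measure classes by linking numbers with $(K_0,C)$. The generator $a$ is homologous to the core of $V$ and misses $D$; $b$ is homologous to the core of $W$ and misses $D$; and $x$ is a small loop around $e_1$, hence bounds a disc missing $K_0$. So $a\mapsto(q,0)$, $b\mapsto(p,0)$, $x\mapsto(0,1)$.

**Step 7: meridian and longitude of $C$.** The surgery needs $\mu_C$ and $\lambda_C$ in the same peripheral subgroup. On $T$, $*_2$ is the point $(r+\frac12+\epsilon',-\epsilon'')$. Let $\beta_V,\beta_W$ be the paths from $*_2$ to $*$ obtained from the arcs $C\cap V$, $C\cap W$ by translation by $(\epsilon',-\epsilon'')$. They lie in $\eta=-\epsilon''$, so they avoid $D$ and $E_V$. Also $\beta_W$ avoids $E_W$: on $\eta=-\epsilon''$ the lifts of $\partial E_W$ have $\tau\in\frac12-\epsilon+q\epsilon''+p\mathbb Z$, which misses $[\frac12+\epsilon',r+\frac12+\epsilon']$. Therefore $g_1=[\gamma\beta_V]$, $g_2=[\gamma\beta_W]$, and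
$$g_2^{-1}g_1=[\beta_W^{-1}\beta_V].$$
This loop is the translate of $C$ by $(\epsilon',-\epsilon'')$. The translates by $(\sigma\epsilon',-\epsilon'')$, $0\le\sigma\le1$, lie in $\eta=-\epsilon''$ and in a tubular neighborhood $\mathcal N$ of $C$ disjoint from $K_0$. So the loop is isotopic in $\mathcal N\setminus C$ to the push-off of $C$ in the $-\eta$ direction, which is disjoint from $D$ and hence a $0$-framed longitude. The small loop $x$ around $e_1$ is a meridian of $C$ based at the same point $*\in\mathcal N\setminus C$, with $\mathrm{lk}(x,C)=1$. So in $\pi_1(\mathcal N\setminus C,*)\cong\mathbb Z^2$ we have $x=\mu_C$ and $g_2^{-1}g_1=\lambda_C^{\pm1}$. The homology class of $g_2^{-1}g_1$ is $(qk_2-pl_2,\,m-m)=(r,0)$, and $\lambda_C\mapsto(r,0)$. Hence $g_2^{-1}g_1=\lambda_C$.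

**Step 8: surgery.** Put $c=\lambda_C=g_2^{-1}g_1$. Killing $\mu_C\lambda_C^{-s}$ means $x=c^s$. The relation $g_1xg_1^{-1}=g_2xg_2^{-1}$ says that $c$ commutes with $x=c^s$, so it is redundant. Hence $G=\pi_1(S^3\setminus K)$ is
$$G=\langle a,b,c\mid w_1(a,c^s)=w_2(b,c^s),\quad g_1(a,c^s)=g_2(b,c^s)\,c\rangle. \tag{1}$$
On homology we divide $\mathbb Z^2$ by $(0,1)-s(r,0)$; the quotient map is $(i,j)\mapsto i+rsj$. So the abelianization $\varphi:G\to\mathbb Z$ has
$$\varphi(a)=q,\quad\varphi(b)=p,\quad\varphi(c)=r,\quad\varphi(x)=rs=-N .$$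

**The family of Section 1.** For $K(3,4|2,2s)$ we read off $w_1=xaxaa$, $w_2=xbxbbb$, $g_1=xaxa$, $g_2=xbxb$. The relations are $xaxaa=xbxbbb$ and $xaxa=xbxbc$ with $x=c^s$; together they give $ca=b^2$, and indeed $r+q=6=2p$.

## 4. The Alexander matrix and a missing unit

Recall Fox derivatives: $\partial g/\partial g=1$, $\partial g/\partial g'=0$ for generators $g'\neq g$, and $\partial(vw)=\partial v+v\,\partial w$. So $\partial w/\partial a$ of a word with only positive powers of $a$ is the sum of its prefixes standing before the letters $a$; for example $\partial(xaxa)/\partial a=x+xax$. Let $\pi_k$ be the prefix of $w_1$ before its $(k+1)$-st letter $a$, and $\rho_l$ the prefix of $w_2$ before its $(l+1)$-st letter $b$. Then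
$$\varphi(\pi_k)=qk-Nf(k+1),\qquad\varphi(\rho_l)=pl-Nh(l+1). \tag{2}$$
These are the quantities maximized in Section 2. In $\mathbb ZG$ put
$$P'=\sum_{k<k_2}\pi_k,\qquad P''=\sum_{k_2\le k<p}\pi_k,\qquad Q'=\sum_{l<l_2}\rho_l,\qquad Q''=\sum_{l_2\le l<q}\rho_l .$$
A relation $w=w'$ gives the relator $ww'^{-1}$, whose derivative in $\mathbb ZG$ is $\partial w-\partial w'$. Since $g_1,g_2$ are prefixes of $w_1,w_2$ with $k_2$ letters $a$ and $l_2$ letters $b$, the rows of the Fox matrix of (1), restricted to the columns $a,b$, are $(P'+P'',-Q'-Q'')$ and $(P',-Q')$. Subtract the second from the first and reorder: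
$$A=\begin{pmatrix}P'&-Q'\\P''&-Q''\end{pmatrix}. \tag{3}$$

Over $\mathbb Z[t^{\pm1}]$ (via $g\mapsto t^{\varphi(g)}$) we have
$$\det A\doteq\Delta(t)\,\frac{t^r-1}{t-1}. \tag{4}$$
This is the textbook relation. Let $\Delta_g$ be the $2\times2$ minor omitting the column of the generator $g$. Fox's identity $\sum_g\frac{\partial R}{\partial g}(g-1)=0$ (for a relator $R$, in $\mathbb ZG$) gives $\Delta_g(t^{\varphi(g')}-1)=\pm\Delta_{g'}(t^{\varphi(g)}-1)$, so $\Delta_g\doteq\rho\,(t^{\varphi(g)}-1)$ with a common $\rho$. The gcd of the $\Delta_g$ is $\Delta$. As $\gcd(p,q)=1$, the Euclidean algorithm shows that $t^p-1,t^q-1$ generate the ideal $(t-1)$; so the gcd of the $t^{\varphi(g)}-1$ is $t-1$, and $\Delta\doteq\rho\,(t-1)$. Take $g=c$ to get (4). Since $(t^r-1)/(t-1)$ is monic, $\det A$ and $\Delta$ have the same leading coefficient up to sign.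

**Check.** For $K(3,4|2,-6)$, $N=6$: $P'=t^{-6}+t^{-8}$, $P''=t^{-4}$, $Q'=t^{-6}+t^{-9}$, $Q''=t^{-6}+t^{-3}$, and $t^{14}(P'Q''-P''Q')=t^5-t^4+t^3+t^2-t+1=(t+1)(t^4-2t^3+3t^2-2t+1)$, as in Section 1. For $K(3,4|2,-4)$, $N=4$: $P'=2t^{-4}$, $P''=1$, $Q'=t^{-4}+t^{-5}$, $Q''=t^{-2}+t$, and $t^6(P'Q''-P''Q')=2t^3-t^2-t+2=(t+1)(2t^2-3t+2)$.

**What would suffice.** For $\psi=\pm\varphi$ we use a completion of the group ring.

**Definition.** The *Novikov ring* $R_\psi$ consists of the formal sums $\sum n_gg$ ($g\in G$, $n_g\in\mathbb Z$) having, for every $c_0\in\mathbb R$, only finitely many terms with $\psi(g)\ge c_0$. For $\xi\in R_\psi$ let $M_\psi(\xi)$ be the maximum of $\psi$ on its support ($-\infty$ for $\xi=0$).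

For example, if $G=\mathbb Z=\langle t\rangle$ and $\varphi(t)=1$, then $R_\varphi$ is the ring of series in $t^{-1}$ with finitely many positive powers. There $t+2=t(1+2t^{-1})$ is a unit by the geometric series, while $2t+1$ is not, because leading coefficients multiply in $\mathbb Z$. In $R_{-\varphi}$ the roles are exchanged.

In general, an element with a *unique* term $\pm g$ of maximal $\psi$-value is $\pm g(1-\nu)$ with $M_\psi(\nu)\le-1$; it is a unit with inverse $\pm(\sum_{n\ge0}\nu^n)g^{-1}$, and the inverse has $M_\psi=-\psi(g)$. Sections 9 and 10 show that if $A$ is invertible over $R_\varphi$ and $R_{-\varphi}$, then $K$ is fibered. If $\mathbb ZG$ were commutative, monic $\Delta$ would do: $\det A$ would be a unit, by symmetry at both ends.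

**Where this stops.** $\mathbb ZG$ is not commutative, and we must invert $A$ by row operations, which requires an entry that is visibly a unit: one with a unique top term. Monicity speaks only about $P'Q''-P''Q'$ after all group elements of equal $\varphi$-value have been merged. If both products had the same top degree, the leading coefficient would be a difference of two products of counts. It could be $3\cdot1-2\cdot1=1$ without the entry $P'$ having a unique top term, and the row reduction could not start. What is needed is that one product always wins.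

For $\theta\in\{P',P'',Q',Q''\}$ let $M(\theta)$ and $\min(\theta)$ be the maximum and minimum of $\varphi$ over the summands ($M=-\infty$, $\min=+\infty$ for an empty sum). By (2), $M(P')=M'$ and $M(Q'')=M''$.

**Proposition 4.** $M(P')+M(Q'')>M(P'')+M(Q')$.

Given this, the leading coefficient is $\pm n'n''$, a product of counts of positive terms. Then monic forces $n'=n''=1$, and $P'$, $Q''$ become units.

One would first try to compare $P'$ with $P''$ and $Q''$ with $Q'$ separately. For $K(3,4|2,2s)$ we have
$$M(P')=\max(-N,4-2N),\quad M(P'')=8-2N,\quad M(Q')=\max(-N,3-2N),\quad M(Q'')=9-2N.$$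
For $N=4$, $M(P')=-4<0=M(P'')$; for $N=10$, $M(Q'')=-11<-10=M(Q')$. So neither comparison holds by itself. Only the sum behaves: the difference of the two sides in Proposition 4 is $1+\max(-N,4-2N)-\max(-N,3-2N)\ge1$. It equals $1$ for $N\ge4$, so there is no room for crude estimates.

## 5. Points in a lattice strip

The counts $f$ and $h$ count the same points, once by abscissa and once by ordinate. This suggests putting all four maxima into one picture. From here on $x(z),y(z)$ are lattice coordinates; the group element $x$ of Section 3 is not needed in Sections 5–7.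

**Setting.** Let $p,q\ge1$ be coprime and $1\le r<p+q$. We do *not* assume $r<p$, because the induction below leaves that range. In a rank two lattice with basis $u,v$ and origin $o$ write
$$z=x(z)u+y(z)v,\qquad\tau(z)=q\,x(z)-p\,y(z),\qquad E=pu+qv,$$
and $z\preceq w$ iff $w-z\in\mathbb Z_{\ge0}u+\mathbb Z_{\ge0}v$. If $z,w$ are incomparable, then $w-z=\pm(iu-jv)$ with $i,j\ge1$, so $|\tau(z)-\tau(w)|=qi+pj\ge p+q>r$. Hence the strip $\{0\le\tau\le r\}$ is totally ordered. It is invariant under translation by $E$, as $\tau(E)=0$; and $\tau(z)=\tau(w)$ iff $z-w\in\mathbb ZE$. For $j\in\{1,\dots,r\}$ the points with $\tau=j$ form one chain $z+\mathbb ZE$ in the strip; the least one that is $\succ o$ is $\prec E$, and it is the only one with $o\prec z\prec E$. So each value in $\{1,\dots,r\}$ is $\tau(z)$ for exactly one $z$ with $o\prec z\prec E$. Let $e$ be the one with $\tau(e)=r$. Put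
$$Y'=\{0<\tau<r,\ o\prec z\prec e\},\quad Y''=\{0<\tau<r,\ e\prec z\prec E\},\quad Z'=Y'\cup\{e\},\quad Z''=Y''\cup\{E\}.$$
For reals $\ell_u,\ell_v,N>0$ let $L(z)=\ell_u\,x(z)+\ell_v\,y(z)$, $J'(z)=\#\{w\in Y':w\prec z\}$, $J''(z)=\#\{w\in Y'':w\prec z\}$, and
$$H'=L-NJ'\ \text{ on }Z',\qquad H''=L-NJ''\ \text{ on }Z''.$$
So we walk up the strip, earn $\ell_u$ and $\ell_v$ for the lattice steps, and pay $N$ for each point passed.

**Lemma 5 (Strip Lemma).** If $\ell_u,\ell_v,N>0$ are linearly independent over $\mathbb Q$, then the maximizers $z'$ of $H'$ on $Z'$ and $z''$ of $H''$ on $Z''$ are unique, and $\tau(z')>\tau(z'')$.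

**Example.** Let $(p,q,r)=(5,3,4)$, so $\tau=3x-5y$ and $E=(5,3)$. The points with $\tau=1,2,3,4$ are $(2,1),(4,2),(1,0),(3,1)$. So $e=(3,1)$, and in increasing order $Z'$ is $(1,0),(2,1),(3,1)$ with $\tau=3,1,4$, while $Z''$ is $(4,2),(5,3)$ with $\tau=2,0$. The value of $H'$ changes by $\ell_u+\ell_v-N$ and then by $\ell_u-N$; that of $H''$ changes by $\ell_u+\ell_v-N$. If $\ell_u+\ell_v<N$, then $z'=(1,0)$, $z''=(4,2)$, and $3>2$. If $\ell_u<N<\ell_u+\ell_v$, then $z'=(2,1)$, $z''=(5,3)$, and $1>0$. If $\ell_u>N$, then $z'=(3,1)$, $z''=(5,3)$, and $4>0$. The lemma does not hold because $\tau$ is larger on $Z'$ than on $Z''$: the point $(2,1)\in Z'$ has $\tau=1$ and $(4,2)\in Z''$ has $\tau=2$. The two maximizers are coupled through the weights.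

**Remark.** If $\ell_u,\ell_v,N>0$ are arbitrary and both maximizers are unique, then still $\tau(z')>\tau(z'')$: a small perturbation to an independent triple does not change unique maximizers of functions on finite sets.

## 6. Proposition 4 from the Strip Lemma

The idea is to interpolate. The maxima for $P',P''$ use the weight vector $(q,0)$, those for $Q',Q''$ use $(0,p)$. Moving from one to the other along a segment, the derivative of a maximum is the value of $\tau$ at the maximizer, and Lemma 5 compares these derivatives.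

Now $p,q,r$ are those of the knot ($r<p$) and $N=r|s|$. Write $X=\{0\le\tau<r\}$ and $I(z)=\#\{w\in X:o\preceq w\prec z\}$.

**Step 1: dictionary.** We have $e=(k_2,l_2)$, since $\tau(k_2,l_2)=qk_2-pl_2=r$, $0<k_2<p$, $0\le l_2<q$. The integers $i\in[0,p)$ with $qi\bmod p<r$ correspond to the points $(i,\lfloor qi/p\rfloor)$. These are exactly the points of $X$ in $[o,E)$: if $0\le qx-py<r<p$, then $y=\lfloor qx/p\rfloor$ and $qx\bmod p<r$, and $x=p$ would give $E$. We call them the counted points; there are $r$ of them. So $f(k+1)$ (for $k<p$) counts those with abscissa $\le k$, and $h(l+1)$ those with ordinate $\le l$. The only point of $[o,E)$ with $\tau=0$ is $o$, and $e\notin X$, so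
$$I=1+J'\ \text{ on }Z',\qquad I=1+|Y'|+J''\ \text{ on }Z''.$$
Put
$$F_x(z)=q\,x(z)-NI(z),\qquad F_y(z)=p\,y(z)-NI(z),\qquad F_x-F_y=\tau .$$

**Step 2: the four maxima.** We claim
$$M(P')\ge\max_{Z'}F_x-q,\quad M(P'')\le\max_{Z''}F_x-q,\quad M(Q'')\ge\max_{Z''}F_y-p,\quad M(Q')\le\max_{Z'}F_y-p. \tag{5}$$
We use repeatedly that points of the strip are comparable, so $x(w)<x(z)$ or $y(w)<y(z)$ implies $w\prec z$.

* *$P'$.* Let $z\in Z'$ and $k=x(z)-1$. Then $x(z)\ge1$, since $z=(0,y)$ with $y>0$ has $\tau<0$; and $k<k_2$, since $z\preceq e$. A counted point $w$ with $x(w)\le k$ satisfies $w\prec z$, so $f(k+1)\le I(z)$ and $qk-Nf(k+1)\ge F_x(z)-q$.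
* *$P''$.* Let $k_2\le k<p$ and let $z$ be the least element of $Z''$ with $x(z)\ge k+1$; it exists because of $E$. Every $w\in X$ with $o\preceq w\prec z$ has $x(w)\le k$: if $w\prec e$, then $x(w)\le k_2\le k$; otherwise $w\in Y''$ and minimality applies. Conversely, a counted $w$ with $x(w)\le k$ satisfies $w\prec z$. So $f(k+1)=I(z)$ and $qk-Nf(k+1)\le F_x(z)-q$.
* *$Q''$.* Let $z\in Z''$ and $l=y(z)-1<q$. Since $z\succ e$, $y(z)\ge l_2$; if $y(z)=l_2$, then $z=e+iu$ with $i\ge1$ and $\tau(z)>r$, which is impossible. Thus $l\ge l_2$. A counted $w$ with $y(w)\le l$ satisfies $w\prec z$, so $h(l+1)\le I(z)$ and $pl-Nh(l+1)\ge F_y(z)-p$.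
* *$Q'$.* If $l_2=0$, then $Q'=0$ and there is nothing to show. Let $0\le l<l_2$ and let $z$ be the least element of $Z'$ with $y(z)\ge l+1$; $e$ qualifies. Every $w\in X$ with $o\preceq w\prec z$ is $o$ or an element of $Y'$, and has $y(w)\le l$ by minimality. Conversely, a counted $w$ with $y(w)\le l$ satisfies $w\prec z$. So $h(l+1)=I(z)$ and $pl-Nh(l+1)\le F_y(z)-p$.

**Step 3: interpolation.** For $\theta\in[0,1]$ let
$$\Phi'(\theta)=\max_{Z'}(F_y+\theta\tau),\qquad\Phi''(\theta)=\max_{Z''}(F_y+\theta\tau).$$
Since $F_y+\theta\tau=\theta q\,x+(1-\theta)p\,y-NI$, for $\theta\in(0,1)$ these are, up to constants, the maximization problems of Section 5 with $\ell_u=\theta q>0$ and $\ell_v=(1-\theta)p>0$. As $\tau$ is injective on $Z'$ and on $Z''$, the affine functions $\theta\mapsto F_y(z)+\theta\tau(z)$ for the points $z$ of one set have different slopes. So the maximizers $z'_\theta,z''_\theta$ are both unique for all but finitely many $\theta$, and there, by the Remark of Section 5,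
$$\frac{d\Phi'}{d\theta}=\tau(z'_\theta)>\tau(z''_\theta)=\frac{d\Phi''}{d\theta}.$$
Both functions are continuous and piecewise linear. Integrating over $[0,1]$,
$$\max_{Z'}F_x-\max_{Z'}F_y>\max_{Z''}F_x-\max_{Z''}F_y .$$
With (5),
$$M(P')+M(Q'')\ge\max_{Z'}F_x+\max_{Z''}F_y-p-q>\max_{Z''}F_x+\max_{Z'}F_y-p-q\ge M(P'')+M(Q').\qquad\square$$

## 7. Proof of the Strip Lemma

*Uniqueness.* $H'(z)=H'(w)$ gives $L(z-w)\in\mathbb ZN$, so $z=w$ by independence; similarly for $H''$. Adding constants to $L,H',H''$ is harmless. We use induction on $(r,p+q)$ in lexicographic order.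

**Step 1: symmetry.** This halves the number of cases. Take $e$ as origin, $(v,u)$ as basis, and $(\hat p,\hat q)=(q,p)$. Then $\hat\tau(z)=p(y(z)-y(e))-q(x(z)-x(e))=r-\tau(z)$, and the order is the same. The points playing the roles of $o,e,E$ are $e,\ E,\ e+E$. So $\hat Z'=Z''$, $\hat Z''=Z'+E$, and the functions $H$ agree up to constants, with $\ell_u,\ell_v$ exchanged. The new conclusion $r-\tau(z'')>r-\tau(z')$ is the old one. Hence the lemma for $(p,q,r;\ell_u,\ell_v,N)$ is equivalent to that for $(q,p,r;\ell_v,\ell_u,N)$.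

**Step 2: Euclid steps, for $r<\max(p,q)$.** This reduces to a wide strip. Here $p\ne q$, since otherwise $p=q=1$ and $r<1$. If $p>q$ and $r<p$, use the basis $(u,u+v)$. From $z=(x-y)u+y(u+v)$ we get $\tau=q(x-y)-(p-q)y$. So $(p^*,q^*)=(p-q,q)$, with the same $\tau$ and $E$, with weights $\ell_u$ and $\ell_u+\ell_v>0$ (independent together with $N$), and $r<p^*+q^*=p$. The new order implies the old one, and both are total on $\{0\le\tau\le r\}$, so they agree there. All data are unchanged, while $p+q$ has dropped. If $q>p$ and $r<q$, use $(u+v,v)$ with $(p^*,q^*)=(p,q-p)$ likewise.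

For instance, $(5,3,4)$ becomes $(2,3,4)$, and the points $(1,0),(2,1),(3,1),(4,2),(5,3)$ get the coordinates $(1,0),(1,1),(2,1),(2,2),(2,3)$.

**Step 3: the boundary cases $r=\max(p,q)$.** If $r=q$, then $e=u$, $Y'=\emptyset$, $z'=e$, and $\tau(z')=r$ exceeds all $\tau$ on $Z''$. If $r=p$, then $e=E-v$, $Z''=\{E\}$, and $\tau(z'')=0<\tau(z')$. So from now on
$$p,q<r<p+q .$$

**Step 4: the walk through the strip.** We determine the successive points. Let $X=\{0\le\tau<r\}$. The successor of $z$ in $X$ is
$$z+u\ \text{ if }\tau<r-q;\qquad z+u+v\ \text{ if }r-q\le\tau<p;\qquad z+v\ \text{ if }\tau\ge p.$$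
Indeed $z+u\in X$ iff $\tau<r-q$, and $z+v\in X$ iff $\tau\ge p$; these exclude each other since $r-q<p$. In the remaining case $\tau(z+u+v)=\tau+q-p\in[r-p,q)$, so $z+u+v\in X$, and only $z+u,z+v\notin X$ lie strictly between $z$ and $z+u+v$. In particular, steps $u+v$ end in $\tau\in[r-p,q)$.

Let $e^-=e-u$. Then $\tau(e^-)=r-q\in(0,p)$, and its successor in $X$ is $f:=e+v$, with $\tau(f)=r-p>0$. (The point $f$ is not to be confused with the counting function.) We have $e^-\succ o$: the two points are comparable and distinct, and $e^-\prec o$ would give $o\prec e\prec u$, which is impossible. Since $e^-\prec e\prec f$, the point $e^-$ is the last element of $Y'$. The first element of $Y'$ is $u$, the successor of $o$. The first element of $Z''$ is $f$, and $f\in Y''$ as $\tau(f)>0$. The only element of $X\cap[o,E)$ with $\tau=0$ is $o$, so $Y'=X\cap(o,e)$ and $Z''=X\cap(e,E]$. Hence consecutive elements of $Y'$, respectively $Z''$, are successors in $X$, and $H'$, respectively $H''$, changes by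
$$\mathcal A=\ell_u-N\ (\text{step }u),\qquad\mathcal B=\ell_v-N\ (\text{step }v),\qquad\mathcal C=\ell_u+\ell_v-N\ (\text{step }u+v).$$
Moreover $H'(e)-H'(e^-)=\mathcal A$. By independence $\mathcal A,\mathcal B,\mathcal C\ne0$; also $\mathcal C>\mathcal A,\mathcal B$. We split according to signs.

**Case 1: $\mathcal A,\mathcal B>0$.** Then $H'$ increases along $Z'$, so $z'=e$ and $\tau(z')=r>\tau(z'')$.

**Case 2: $\mathcal C<0$.** Then $\mathcal A,\mathcal B<0$, so $z'=u$, $z''=f$, and $\tau(u)=q>r-p=\tau(f)$.

**Case 3: $\mathcal A<0<\mathcal B$** (so $\mathcal C>0$). Here we pass to a narrower strip. First, $z'\ne e$. If $z'\ne e^-$, the step leaving $z'$ must be decreasing, hence $u$, so $\tau(z')<r-q$. If $z''\ne E$, the step leaving $z''$ is $u$, so $\tau(z'')<r-q$.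

Put $r^*=r-q\in[1,r)$ and consider the system with the same $p,q,u,v$, with $r^*$, and with weights $\ell_u,\ \ell_v-N=\mathcal B>0,\ N$ (still independent). Its $e^*$ is $e^-$. Since $e^-$ is the last element of $Y'$, has $\tau=r^*$, and has the successor $f\succ e$ in $X$, we get $Y'^*=Y'\cap\{\tau<r^*\}$ and $Y''^*=Y''\cap\{\tau<r^*\}$. So $z'\in Z'^*=Y'^*\cup\{e^-\}\subset Z'$ and $z''\in Z''^*=Y''^*\cup\{E\}\subset Z''$.

For $z\in Z'^*$ (all in $Y'$), consider the $w\in Y'$ with $w\prec z$ and $\tau(w)\ge r-q$. They are the points where the step leaving $w$ contains a $v$, so their number is the number of such steps from $u$ to $z$, i.e. $y(z)$. Hence $J'(z)=J'^*(z)+y(z)$ and $H'=H'^*$ on $Z'^*$. Likewise, counting steps from $f$ to $z$, $J''(z)=J''^*(z)+y(z)-y(f)$ on $Z''^*$, so $H''=H''^*+\text{const}$. Hence $z',z''$ are the maximizers of the new system, and $\tau(z')>\tau(z'')$ by induction.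

**Case 4: $\mathcal B<0<\mathcal A$.** This is Case 3 by symmetry.

**Case 5: $\mathcal A,\mathcal B<0<\mathcal C$.** Only diagonal steps go up. We reverse the walk and pass to a sub-strip in which most forced moves are absorbed in the weights. Here $p\ne q$ (otherwise $p=q=1<r<2$). By symmetry let $q>p$. Put $\rho=r-q\ge1$; then $\rho<p$.

*Location of the maximizers.* $z'\ne e$ since $\mathcal A<0$. If $z'\ne u$, the step into $z'$ is increasing, hence $u+v$, so $\tau(z')\in[r-p,q)\subset(\rho,q)$. The step into $E$ is not $u+v$, since $0\notin[r-p,q)$; so it is decreasing and $z''\ne E$. Either $z''=f$, with $\tau(f)=r-p$, or the step into $z''$ is $u+v$. In both cases $\tau(z'')\in[r-p,q)\subset(\rho,q)$.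

*The hat system.* Take origin $\hat o=E+u$, basis $\hat u=-(u+v)$, $\hat v=-v$, and $\hat\tau=q-\tau$. Then $\hat\tau(\hat o)=0$, and the increments of $\hat\tau$ along $\hat u,\hat v$ are $q-p=:\hat q$ and $-p=:-\hat p$; $\hat p,\hat q\ge1$ are coprime. Put $\hat r=q-\rho=2q-r$. Then $\hat r\ge1$ because $r<p+q<2q$; and $\hat r<r$ and $\hat r<\hat p+\hat q=q$ because $q<r$. The strip $0\le\hat\tau\le\hat r$ is $\rho\le\tau\le q$. Its hat-order is total and implies the reverse of $\prec$, so it is the reverse of $\prec$. Next,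
$$\hat E=\hat o+\hat p\hat u+\hat q\hat v=E+u-pu-qv=u .$$
The point $\hat e$ is $e^-$: $\hat\tau(e^-)=q-(r-q)=\hat r$ and $u\prec e^-\prec E+u$, where $e^-\ne u$ because $r\ne2q$. The successors in $X$ of $o,\ e^-,\ E$ are $u,\ f,\ E+u$, so
$$\hat Y'=Y''\cap\{\rho<\tau<q\},\quad\hat Y''=Y'\cap\{\rho<\tau<q\},\quad\hat Z'=\hat Y'\cup\{e^-\},\quad\hat Z''=\hat Y''\cup\{u\}.$$
So $z'\in\hat Z''\subset Z'$ and $z''\in\hat Y'$: the roles of the two maximizers are exchanged. Use the functional $\hat L(z)=\ell_u\,x(z)+(\ell_v-2N)\,y(z)$ and the same $N$. Its weights are $\hat L(\hat u)=2N-\ell_u-\ell_v=-(\mathcal A+\mathcal B)>0$ and $\hat L(\hat v)=2N-\ell_v=N-\mathcal B>0$; with $N$ they are independent.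

*Counting.* We express $J',J''$ by the counts of the hat system. Let $X_q=\{0\le\tau<q\}$. The successor of $z$ in $X_q$ is $z+u+v$ if $\tau<p$ and $z+v$ if $\tau\ge p$: for $\tau<p$ neither $z+u$ nor $z+v$ lies in $X_q$, while $\tau(z+u+v)\in[q-p,q)$. Each step contains one $v$, so $\#\{w\in X_q:o\preceq w\prec z\}=y(z)$ for $z\in X_q$, $z\succeq o$. The elements of $X$ with $\tau\ge q$ are the $w_0+u$ with $w_0\in X_q$, $\tau(w_0)<\rho$. For $z\in X_q$: $w_0+u\prec z$ iff $w_0\prec z$, because the $X_q$-successor of $w_0$ is $w_0+u+v$. Likewise $w_0+u\succeq o$ iff $w_0\succeq o$ (if $w_0\prec o$, apply the previous equivalence with $z=o$). Hence for $z\in X_q$, $z\succ o$, the left side below is $y(z)$ plus the number of $w_0\in X_q$ with $o\preceq w_0\prec z$, $\tau(w_0)<\rho$; that is,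
$$\#\{w\in X:o\preceq w\prec z\}=2y(z)-\#\{w:o\preceq w\prec z,\ \rho\le\tau(w)<q\}. \tag{6}$$
For $z\in\hat Y''$ the left side is $1+J'(z)$. No $w$ with $\tau(w)=\rho$ occurs on the right, since in $[o,E)$ only $e^-$ has $\tau=\rho$ and $e^-\succ z$. So
$$J'(z)=2y(z)-1-\#\{w\in\hat Y'':w\prec z\}.$$
For $z\in\hat Y'$ the left side of (6) is $1+|Y'|+J''(z)$. On the right we count $e^-$, all of $\hat Y''$, and the elements of $\hat Y'$ before $z$. So
$$J''(z)=2y(z)-\#\{w\in\hat Y':w\prec z\}+\text{const}.$$

*Comparison.* Let $\hat J',\hat J''$ be the counting functions of the hat system, where "before" means $\succ$. Then $\#\{w\in\hat Y'':w\prec z\}=|\hat Y''|-1-\hat J''(z)$ on $\hat Y''$, and analogously on $\hat Y'$. Therefore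
$$H'=\hat L-N\hat J''+N|\hat Y''|\ \text{ on }\hat Y'',\qquad H''=\hat L-N\hat J'+\text{const}\ \text{ on }\hat Y'.$$
The first formula also holds at $u$: $\hat J''(u)=|\hat Y''|$, and both sides equal $\ell_u$. So $z'$ is the maximizer of $\hat H''$ on $\hat Z''$, and $z''$ maximizes $\hat H'$ on $\hat Y'$. It remains to include $e^-$. We have $f\in\hat Y'$, as $\rho<r-p<q$, and $f$ is the last element of $\hat Y'$ in hat-order. Since $e^-=f+\hat u$,
$$\hat H'(e^-)-\hat H'(f)=(2N-\ell_u-\ell_v)-N=-\mathcal C<0 .$$
So $z''$ is the maximizer of $\hat H'$ on $\hat Z'$. By induction ($\hat r<r$), $\hat\tau(z'')>\hat\tau(z')$, that is, $\tau(z')>\tau(z'')$.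

The signs of $\mathcal A,\mathcal B,\mathcal C$ leave no other case. $\square$

**Case 5 on an example.** Let $(p,q,r)=(2,3,4)$, $\tau=3x-2y$. Then $e=(2,1)$, $Y'=\{(1,0),(1,1)\}$, $Y''=\{(2,2)\}$, $e^-=(1,1)$, $f=(2,2)$. If $\mathcal A,\mathcal B<0<\mathcal C$, then $z'=u$ with $\tau=3$ and $z''=f$ with $\tau=2$. The hat system has $\hat p=2$, $\hat q=1$, $\hat r=2$ and $\hat o=(3,3)$. Its sets are $\hat Z'=\{(2,2),(1,1)\}$ and $\hat Z''=\{(1,0)\}$; this is the boundary case $\hat r=\hat p$ of Step 3.

## 8. Point reflections, leading coefficient and degree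

To treat $R_{-\varphi}$ as well as $R_\varphi$ we need the lowest terms. They come from the top terms by reflecting the strip. Notation is as in Section 6.

**Step 1: sizes.** We have $m=1+|Y'|$. Indeed, points of $X\cap[o,E)$ with $x<k_2$ precede $e$; conversely a point of $X$ in $[o,e)$ has $x\le k_2$, and if $x=k_2$ it would be $e-jv$ with $j\ge1$ and $\tau>r$. Since $|X\cap[o,E)|=r$, $|Y''|=r-m$. In particular $m\le r$.

**Step 2: symmetry of the counts.** The reflections $w\mapsto e-w$ and $w\mapsto e+E-w$ replace $\tau$ by $r-\tau$ and preserve $Y'$ and $Y''$ respectively.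

* For $0\le k<k_2$, a counted point with $x\le k$ precedes $e$, so $f(k+1)=1+\#\{w\in Y':x(w)\le k\}$. By reflection $f(k_2-k)=1+\#\{w\in Y':x(w)\ge k+1\}$. So $f(k+1)+f(k_2-k)=2+|Y'|=m+1$.
* For $k_2\le k<p$, all $m$ counted points before $e$ have $x\le k$, so $f(k+1)=m+\#\{w\in Y'':x(w)\le k\}$. By reflection $f(k_2+p-k)=m+\#\{w\in Y'':x(w)\ge k+1\}$. So $f(k+1)+f(k_2+p-k)=2m+|Y''|=m+r$.
* For $0\le l<l_2$, a counted point with $y\le l$ precedes $e$, so $h(l+1)=1+\#\{w\in Y':y(w)\le l\}$, and as before $h(l+1)+h(l_2-l)=m+1$.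
* For $l_2\le l<q$, the counted points before $e$ have $y\le l_2\le l$, so $h(l+1)=m+\#\{w\in Y'':y(w)\le l\}$, and $h(l+1)+h(l_2+q-l)=m+r$.

**Step 3: symmetry of the entries.** By (2), pairing $k$ with $k_2-1-k$ (for $P'$) or $k_2+p-1-k$ (for $P''$), and $l$ with $l_2-1-l$ or $l_2+q-1-l$, the multiset of $\varphi$-values of the summands of each of $P',P'',Q',Q''$ is symmetric. The sum $M+\min$ is
$$P':\ q(k_2-1)-N(m+1),\qquad Q'':\ p(l_2+q-1)-N(m+r),$$
$$P'':\ q(k_2+p-1)-N(m+r),\qquad Q':\ p(l_2-1)-N(m+1)\ \ (\text{if }Q'\ne0).$$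
The sums for the pairs $(P',Q'')$ and $(P'',Q')$ are both
$$\kappa=qk_2+pl_2+pq-p-q-N(2m+r+1).$$
So the minima over $P'$ and $Q''$ are attained exactly $n'$, respectively $n''$, times, and Proposition 4 gives
$$\min(P')+\min(Q'')=\kappa-M'-M''<\min(P'')+\min(Q'). \tag{7}$$

**Step 4: leading coefficient and degree.** By Proposition 4 the leading term of $\det A=-(P'Q''-P''Q')$ over $\mathbb Z[t^{\pm1}]$ is $-n'n''t^{M'+M''}$. By (4), $|\max\mathrm{cf}\,\Delta|=n'n''$. By (7) the lowest term is in degree $\kappa-(M'+M'')$. So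
$$\deg\Delta=2(M'+M'')-\kappa-(r-1),$$
and inserting $pl_2=qk_2-r$ gives the formula of Theorem 2. If $K$ is fibered, then $\Delta$ is monic, so $n'=n''=1$, and $\deg\Delta$ is twice the genus. What remains is the converse: **if $n'=n''=1$, then $K$ is fibered.** By $|\max\mathrm{cf}\,\Delta|=n'n''$ this finishes both theorems.

## 9. Inverting the matrix over the Novikov rings

Let $n'=n''=1$ and $\psi=\pm\varphi$.

**Step 1: $A$ is invertible over $R_\psi$.** By the definition of $n',n''$ (for $\psi=\varphi$) and by Section 8 (for $\psi=-\varphi$), each of $P',Q''$ has a unique summand of maximal $\psi$-value; so both are units of $R_\psi$. By Proposition 4, respectively (7),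
$$M_\psi(P')+M_\psi(Q'')>M_\psi(P'')+M_\psi(Q').$$
(All coefficients are positive, so for $P'',Q'$ the maximum over the summands equals $M_\psi$.) Left multiplication of (3) by $\begin{pmatrix}1&0\\-P''P'^{-1}&1\end{pmatrix}$ gives
$$\begin{pmatrix}P'&-Q'\\0&-(Q''-P''P'^{-1}Q')\end{pmatrix},\qquad M_\psi(P''P'^{-1}Q')\le M_\psi(P'')-M_\psi(P')+M_\psi(Q')<M_\psi(Q'').$$
So $Q''-P''P'^{-1}Q'$ has a unique term of maximal $\psi$-value, with coefficient $1$, and is a unit. A triangular matrix with units on the diagonal is invertible, hence so is $A$.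

**Step 2: the first Novikov homology vanishes.** Let $\tilde X$ be the universal cover of the presentation complex of (1). Its vertex set is $G$; its edges are $g\,e_\sigma$ from $g$ to $g\sigma$ ($\sigma\in\{a,b,c\}$); its 2-cells are $g\,d_i$ ($i=1,2$). The cellular chain complex consists of free left $\mathbb ZG$-modules
$$C_2=\mathbb ZG^2\to C_1=\mathbb ZG^3\to C_0=\mathbb ZG,$$
where row vectors are multiplied by the Fox matrix, respectively $(\xi_a,\xi_b,\xi_c)\mapsto\xi_a(a-1)+\xi_b(b-1)+\xi_c(c-1)$. Now pass to $R_\psi\otimes_{\mathbb ZG}C_*$. Since $\psi(c)=\pm r\ne0$, $c-1$ has a unique top term and is a unit of $R_\psi$. So in the kernel of the second map $\xi_c$ is determined by $\xi_a,\xi_b$, which are arbitrary: the kernel projects isomorphically onto the coordinates $(\xi_a,\xi_b)$. The image of the first map lies in this kernel and projects onto the row space of $A$, which is $R_\psi^2$ by Step 1 (the row operation leading to (3) is invertible over $\mathbb Z$). Hence image and kernel agree: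
$$H_1(R_\psi\otimes C_*)=0\quad\text{for }\psi=\pm\varphi. \tag{8}$$

## 10. From vanishing homology to a fibration

**Lemma 6.** If (8) holds, then $\ker\varphi$ is finitely generated.

*Proof.* Choose $\Lambda\in\mathbb N$ such that the $\varphi$-values of any two vertices of a closed cell of $\tilde X$ differ by at most $\Lambda$. For an interval $J$ let $\tilde X_J$ be the full subcomplex on the vertices $g$ with $\varphi(g)\in J$.

**Step 1: $\tilde X_{\le0}$ and $\tilde X_{\ge0}$ are connected.** The vanishing (8) lets us push a path into a half-space. Let $\psi=\varphi$ or $-\varphi$, and let $g\in G$ with $\psi(g)\le0$. For $h\in G$ let $r_h\in R_\psi\otimes C_1$ be the ray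
$$r_h=-\sum_{k\ge1}hc^{-k}e_c\ \text{ if }\psi(c)>0,\qquad r_h=\sum_{k\ge0}hc^{k}e_c\ \text{ if }\psi(c)<0 .$$
By telescoping, $\partial r_h=-h$; and if $\psi(h)\le0$, the edges of $r_h$ lie in $\{\psi\le0\}$. Let $w\in C_1$ be the chain of an edge path from $1$ to $g$, so $\partial w=g-1$. Then $w+r_g-r_1$ is a cycle in $R_\psi\otimes C_1$, so by (8) it equals $\partial y$ with $y\in R_\psi\otimes C_2$. Write $y=y_0+y_1$, where $y_0$ consists of the finitely many terms $g'd_i$ with $\psi(g')>-\Lambda$. The cells of $y_1$ have a vertex with $\psi\le-\Lambda$, so they lie in $\{\psi\le0\}$, and the chain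
$$w-\partial y_0=\partial y_1-r_g+r_1$$
is supported in $\{\psi\le0\}$ (right side). It is finite (left side), and its boundary is $g-1$. So $1$ and $g$ lie in the same component of the full subcomplex $\{\psi\le0\}$.

**Step 2: $\tilde X_{[0,\Lambda]}$ is connected.** By left translation by an element of $\varphi$-value $\Lambda$, $\tilde X_{\le\Lambda}$ is connected. Every closed cell that has a vertex with $\varphi<0$ lies in $\tilde X_{\le\Lambda}$; every other cell lies in $\tilde X_{\ge0}$. So $\tilde X=\tilde X_{\le\Lambda}\cup\tilde X_{\ge0}$ with intersection $\tilde X_{[0,\Lambda]}\ne\emptyset$. Mayer–Vietoris gives an exact sequence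
$$0=H_1(\tilde X)\to\tilde H_0(\tilde X_{[0,\Lambda]})\to\tilde H_0(\tilde X_{\le\Lambda})\oplus\tilde H_0(\tilde X_{\ge0})=0 .$$

**Step 3: generators.** The group $\ker\varphi$ acts freely, by left multiplication, on the connected 1-skeleton of $\tilde X_{[0,\Lambda]}$. Two vertices with the same $\varphi$-value are in one orbit, so there are finitely many orbits of vertices (one for each value in $[0,\Lambda]$) and of edges. The quotient is a finite connected graph, and $\ker\varphi$, the deck group of this covering, is a quotient of its finitely generated fundamental group. $\square$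

**End of the proof of Theorems 1 and 2.** Stallings' fibration theorem (1962) says: a compact irreducible 3-manifold with an epimorphism $\varphi:\pi_1\to\mathbb Z$ whose kernel is finitely generated and not $\mathbb Z/2$ fibers over the circle, inducing $\varphi$. The exterior of $K$ is irreducible and its group is torsion-free. If $n'=n''=1$, then (8) holds by Section 9, $\ker\varphi$ is finitely generated by Lemma 6, and $K$ is fibered. $\blacksquare$

## 11. Ties: Corollary 3 and the family $K(3,4|2,2s)$

Fiberedness has become a question about ties: $n'>1$ or $n''>1$.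

*Proof of Corollary 3.* If $qs>0$ there is nothing to prove. Otherwise let $q>0>s$ after mirroring, which does not affect (i) and (ii). A tie $k>k'$ for $M'$ means $q(k-k')=Nd$ with $d=f(k+1)-f(k'+1)$. Here $d\ge1$ because the left side is positive, and $d\le m-1\le r-1$ because $f(k+1)\le f(k_2)=m$ and $f(k'+1)\ge f(1)=1$. A tie $l>l'$ for $M''$ means $p(l-l')=Nd$ with $1\le d\le r$, since $h\le r$.

(i) We have $k-k'<p$ and $l-l'<q$, so the left sides are $<pq$, while the right sides are $\ge N$. There are no ties if $N\ge pq$.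

(ii) If $\gcd(pq,rs)=1$, then a tie for $M'$ gives $q\mid d\le r-1<q$, and a tie for $M''$ gives $p\mid d\le r<p$. Both are impossible.

So $n'=n''=1$, and Theorem 2 applies. $\blacksquare$

*The knots of Section 1.* For $K(3,4|2,2s)$ with $s<0$ and $N=2|s|$ we found $M'=\max(-N,4-2N)$ and $M''=9-2N$, with $n''=1$ always and $n'=2$ only for $N=4$. So $K(3,4|2,2s)$ is fibered for every nonzero $s\ne-2$, and for $s=-2$ it is not. The degree formula gives
$$\deg\Delta=2\max(-N,4-2N)+2(9-2N)+7N-16-12+8=2\max(-N,4-2N)+3N-2 ,$$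
which is $4,2,4$ for $N=2,4,6$, as computed by hand. In particular the knot with $s=-3$, left undecided in Section 1, is fibered of genus $2$.
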